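# Nonsingular unsatisfiable hitting clause-sets with $k$ more clauses than variables have at most $4k-5$ variables

## 1. The guess $3(k-1)$ and clause-sets with at most three variables

How many variables can an unsatisfiable hitting clause-set have if it has exactly $k$ more clauses than variables and no literal occurs only once? It is known that the maximum is $0$ for $k=1$ and $3$ for $k=2$. The line through these two values is $3(k-1)$, and that is the answer one would first guess. We fix the terms, test the guess by hand, and see it fail at $k=3$.

**Clauses.** A *literal* is a variable $v$ or its negation $\overline v$. A *clause* is a finite set of literals containing no complementary pair, and a *clause-set* is a finite set of clauses. We write $a\overline b$ for $\{a,\overline b\}$, and $\bot$ for the empty clause. For a clause-set $F$, $\mathrm{var}(F)$ is the set of variables occurring in $F$, $c(F)=|F|$, $n(F)=|\mathrm{var}(F)|$, and the *deficiency* is $\delta(F)=c(F)-n(F)$. An assignment *falsifies* a clause if it makes all its literals false. $F$ is *unsatisfiable* if every total assignment falsifies some clause of $F$.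

**Hitting.** Two clauses *clash* if some literal $x$ is in one and $\overline x$ is in the other. $F$ is *hitting* if any two different clauses of $F$ clash. Then no assignment falsifies two clauses of $F$. Among the $2^{n}$ total assignments ($n=n(F)$), a clause $C$ is falsified by exactly $2^{n-|C|}$, so a hitting clause-set is unsatisfiable if and only if
$$\sum_{C\in F}2^{-|C|}=1 .$$
We call this sum the weight sum. Let $\mathcal{UHIT}$ be the set of unsatisfiable hitting clause-sets. In a member of $\mathcal{UHIT}$ every total assignment falsifies **exactly one** clause. For example, $\{a,\ \overline a b,\ \overline a\overline b\}$ is in $\mathcal{UHIT}$: its weight sum is $\frac12+\frac14+\frac14$, and its deficiency is $3-2=1$.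

The empty clause clashes with nothing, so a member of $\mathcal{UHIT}$ containing $\bot$ equals $\{\bot\}$. This is also the only member with no variables; we call it *trivial*. It has deficiency $1$.

**Nonsingular.** $F\in\mathcal{UHIT}$ is *nonsingular*, written $F\in\mathcal{UHIT}'$, if for every $v\in\mathrm{var}(F)$ there are four different clauses $A,B,C,D\in F$ with $v\in A$, $v\in B$, $\overline v\in C$, $\overline v\in D$. In short, each of the literals $v,\overline v$ occurs at least twice. The set $\{a,\overline ab,\overline a\overline b\}$ is singular, since $a$ occurs once; $\{\bot\}$ is nonsingular because the condition is empty.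

For $k\in\mathbb N$ let $\mathrm{nM}(k)\in\mathbb N_0\cup\{+\infty\}$ be the supremum of $n(F)$ over $F\in\mathcal{UHIT}'$ with $\delta(F)=k$. The known values are $\mathrm{nM}(1)=0$, attained by $\{\bot\}$, and $\mathrm{nM}(2)=3$. The Finiteness Conjecture, from Oliver Kullmann and Xishun Zhao, "Unsatisfiable hitting clause-sets with three more clauses than variables", arXiv:1604.01288 (2016), says that $\mathrm{nM}(k)<+\infty$ for every $k\in\mathbb N$.

The condition of nonsingularity cannot be dropped. The chain
$$\{\,v_1,\ \ \overline{v_1}v_2,\ \ \overline{v_1}\,\overline{v_2}v_3,\ \dots,\ \overline{v_1}\cdots\overline{v_{n-1}}v_n,\ \ \overline{v_1}\cdots\overline{v_n}\,\}\tag{1}$$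
is hitting with weight sum $\frac12+\frac14+\dots+2^{-n}+2^{-n}=1$. It has $n+1$ clauses, so deficiency $1$ for every $n$.

Now the small cases. A *copy* of a clause-set is obtained by renaming variables and by flipping some of them (exchanging $v$ and $\overline v$). Let
$$\mathcal F_2=\{\,abc,\ \overline a\overline b\overline c,\ a\overline b,\ b\overline c,\ c\overline a\,\}.$$

**Lemma 1.** $\mathcal F_2\in\mathcal{UHIT}'$, with $n=3$ and $\delta=2$. Let $F\in\mathcal{UHIT}'$. Then $n(F)\neq1$. If $n(F)=2$, then $\delta(F)=2$. If $n(F)=3$, then $\delta(F)\ge2$, and $\delta(F)=2$ only if $F$ is a copy of $\mathcal F_2$.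

*Proof.* In $\mathcal F_2$, the two $3$-clauses clash. The $2$-clauses clash pairwise, in $b$, $c$ and $a$. Each $2$-clause has one positive and one negative literal, so it clashes with both $3$-clauses. The weight sum is $2\cdot\frac18+3\cdot\frac14=1$. Each of the six literals occurs exactly twice: once in a $3$-clause and once in a $2$-clause.

Let $F\in\mathcal{UHIT}'$ have $n\ge1$, and let $s_i$ be the number of clauses of size $i$. Then $s_0=0$. Also $s_1=0$: if $\{x\}\in F$, all other clauses must contain $\overline x$, so $x$ occurs only once. For $n=1$ this leaves no possible clause. For $n=2$ all clauses have size $2$, so $s_2=4$ and $\delta=2$.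

Let $n=3$. The weight sum gives $2s_2+s_3=8$, so $c(F)=s_2+s_3=8-s_2$. There are six literals, each occurring at least twice, so $12\le 2s_2+3s_3=24-4s_2$, that is, $s_2\le3$. Hence $c(F)\ge5$ and $\delta(F)\ge2$, with equality only for $s_2=3$, $s_3=2$.

In the case of equality, call the variables $a,b,c$. If two $2$-clauses had the same variable set, the third variable would occur in at most $1+2=3$ clauses, but it must occur in at least $4$. So the $2$-clauses have the variable sets $\{a,b\}$, $\{b,c\}$, $\{c,a\}$. Any two of them share exactly one variable, so they clash in it. After flipping variables, the first two are $a\overline b$ and $b\overline c$. The third must clash with $a\overline b$ in $a$ and with $b\overline c$ in $c$, so it is $c\overline a$. An assignment falsifies none of the three if and only if $b$ implies $a$, $c$ implies $b$ and $a$ implies $c$, so only if all three variables have the same value. The all-false and the all-true assignment must therefore be falsified by $3$-clauses, and these are $abc$ and $\overline a\overline b\overline c$. $\square$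

So the guess $n\le3(k-1)$ survives for all $n\le 3$. It fails at $k=3$. Take two variable-disjoint copies $A,B$ of $\mathcal F_2$ and a new variable $v$, and form
$$\{C\cup\{v\}:C\in A\}\cup\{C\cup\{\overline v\}:C\in B\}.\tag{2}$$
Clauses from different halves clash in $v$. The weight sum is $\frac12+\frac12$, and every literal occurs at least twice. There are $10$ clauses and $3+3+1=7$ variables, so $k=3$ and $n=7>6$.

## 2. Binary trees of copies of $\mathcal F_2$, and the corrected bound

Repeating the construction (2) adds $4$ variables and $5$ clauses per copy of $\mathcal F_2$, so it raises $n$ by $4$ for each unit of $k$. Starting from $n=3$ at $k=2$, this suggests $4k-5$. The theorems say that gluing is the best one can do.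

**Theorem 1.** If $F\in\mathcal{UHIT}'$ has $n(F)\ge1$ and $k=\delta(F)$, then $n(F)\le4k-5$. Hence $\mathrm{nM}(k)<\infty$ for all $k$.

**Theorem 2.** $\mathrm{nM}(k)=4k-5$ for all $k\ge2$. Equivalently, $c(F)\ge\frac54(n(F)+1)$ for every $F\in\mathcal{UHIT}'$ with $n(F)\ge1$, and for every $k\ge2$ equality is attained by some $F$ with $\delta(F)=k$.

**Theorem 3.** Let $k\ge2$. The $F\in\mathcal{UHIT}'$ with $\delta(F)=k$ and $n(F)=4k-5$ are exactly the clause-sets obtained as follows. Take a full binary tree with $k-1$ leaves. Label its $k-2$ inner nodes with distinct variables, and the two edges below a node labelled $v$ with $v$ and $\overline v$. Put at each leaf a copy, up to renaming and flipping of variables, of $\mathcal F_2$, all copies variable-disjoint from each other and from the labels. Add to every clause of a leaf copy the literals on the path from the root.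

Theorem 1 also covers $k=1$: there it would give $n\le-1$, so $n(F)\ge1$ forces $k\ge2$, and $\mathrm{nM}(1)=0$. So Theorem 1 proves the Finiteness Conjecture.

The purpose of the next lemma is the lower bound in Theorem 2 and the easy half of Theorem 3.

**Lemma 2.** The clause-sets described in Theorem 3 are in $\mathcal{UHIT}'$, and they satisfy $\delta=k$ and $n=4k-5$.

*Proof.* Two clauses from the same leaf clash inside the copy of $\mathcal F_2$. Two clauses from different leaves clash in the label of the node where the two paths part. A leaf at depth $d$ contributes $2^{-d}\cdot1$ to the weight sum, and in a full binary tree the numbers $2^{-d}$ sum to $1$ (a random walk from the root that picks each child with probability $\frac12$ ends at that leaf with probability $2^{-d}$). Each literal of a copy occurs twice. Each literal of a label occurs in all clauses of at least one leaf, so at least five times. Finally $c=5(k-1)$ and $n=3(k-1)+(k-2)=4k-5$, so $\delta=k$. $\square$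

A full binary tree with $k-1$ leaves exists for every $k\ge2$, and $\delta(F)\ge2$ implies $n(F)\ge1$. So Lemma 2 and Theorem 1 together give $\mathrm{nM}(k)=4k-5$. With $k=c-n$, the inequality $n\le4k-5$ reads $5n+5\le4c$, which is $c\ge\frac54(n+1)$. Thus Theorem 2 follows once Theorem 1 is proved.

## 3. Setting a variable loses nonsingularity

The first thing to try for Theorem 1 is induction: set a variable $v$ of $F$ to false or true, delete the satisfied clauses, remove the falsified literal from the others, and apply the induction hypothesis to the resulting smaller unsatisfiable hitting clause-sets.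

It stops at once. Set $a$ to false in $\mathcal F_2$. The clauses $\overline a\overline b\overline c$ and $c\overline a$ disappear, and what remains is
$$\{\,bc,\ \overline b,\ b\overline c\,\}.$$
This is in $\mathcal{UHIT}$, with $\delta=1$ and $n=2$, although $\mathrm{nM}(1)=0$. There is no conflict, because $\overline b$ occurs only once: the set is singular. The induction hypothesis speaks only about nonsingular sets, and by (1) no bound in terms of the deficiency holds for singular ones.

We need a tool that does not require nonsingularity, together with a way to bring nonsingularity in at the end, only for the original $F$. The tool is linear algebra: $\delta-1$ turns out to be the dimension of a space, and we look for many independent vectors in it.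

## 4. A weighted inner product with $\dim W=\delta-1$

Throughout, $G\in\mathcal{UHIT}$. For a variable $v$, let $G_v$ be the set of clauses of $G$ containing $v$ or $\overline v$. Put
$$u_C(v)=-1\text{ if }v\in C,\qquad u_C(v)=+1\text{ if }\overline v\in C,\qquad u_C(v)=0\text{ otherwise},$$
and let $u(v)$ be the function $C\mapsto u_C(v)$. Let $\lambda_C=2^{-|C|}$. On $\mathbb R^G$ use
$$\langle f,g\rangle=\sum_{C\in G}\lambda_Cf(C)g(C).$$
For $S\subseteq\mathrm{var}(G)$ let $f_S(C)=\prod_{v\in S}u_C(v)$; so $f_\emptyset=\mathbf 1$. Write $f_v=f_{\{v\}}$ and $f_{vw}=f_{\{v,w\}}$.

**Step 1: orthogonality relations.** We turn "exactly one clause is falsified" into equations. Encode a total assignment as $y\in\{\pm1\}^{\mathrm{var}(G)}$, with $y_v=1$ if $v$ is true. The factor $1+u_C(v)y_v$ is $2$ if the literal of $C$ on $v$ is false, and $0$ if it is true. So $\lambda_C\prod_{v\in\mathrm{var}(C)}(1+u_C(v)y_v)$ is $1$ if $y$ falsifies $C$, and $0$ otherwise. Hence for all $y\in\{\pm1\}^{\mathrm{var}(G)}$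
$$1=\sum_{C\in G}\lambda_C\prod_{v\in\mathrm{var}(C)}(1+u_C(v)y_v)=\sum_{S\subseteq\mathrm{var}(G)}\Big(\sum_{C\in G}\lambda_Cf_S(C)\Big)\prod_{v\in S}y_v ,$$
where we used that $f_S(C)=0$ if $S\not\subseteq\mathrm{var}(C)$. A multilinear polynomial is determined by its values on $\{\pm1\}^{\mathrm{var}(G)}$, so comparing coefficients gives $\sum_C\lambda_Cf_S(C)=0$ for $S\ne\emptyset$. If $S\cap T=\emptyset$, then $f_Sf_T=f_{S\cup T}$, so
$$\langle f_S,f_T\rangle=0\quad\text{if }S\cap T=\emptyset\text{ and }S\cup T\ne\emptyset.\tag{3}$$

**Step 2: the space $W$.** By (3), $\langle f_v,\mathbf1\rangle=0$; since $v$ occurs in $G$, it must occur in both signs. The vectors $\mathbf1$ and $f_v$ ($v\in\mathrm{var}(G)$) are nonzero and pairwise orthogonal. Let $W$ be the orthogonal complement of their span. Then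
$$\dim W=c(G)-n(G)-1=\delta(G)-1.\tag{4}$$
In particular $\delta(G)\ge1$.

**Step 3: vectors in $W$.** We need a supply of them, and we take them from pairs of variables. For $v\neq w$ let $g_{vw}$ be the orthogonal projection of $f_{vw}$ to $W$. By (3), $f_{vw}$ is orthogonal to $\mathbf1$ and to $f_z$ for $z\notin\{v,w\}$, so
$$g_{vw}=f_{vw}-\alpha_{vw}f_v-\alpha_{wv}f_w,\qquad \alpha_{vw}=\frac{\langle f_{vw},f_v\rangle}{\langle f_v,f_v\rangle}=\frac{\sum_{C\in G_v}\lambda_Cu_C(w)}{\sum_{C\in G_v}\lambda_C}.\tag{5}$$
So $\alpha_{vw}$ is the weighted average of $u(w)$ over $G_v$.

If $\{v,w\}\cap\{v',w'\}=\emptyset$, then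
$$\langle g_{vw},g_{v'w'}\rangle=0.\tag{6}$$
Indeed $g_{v'w'}\in W$ is orthogonal to $f_v$ and $f_w$, so the left side equals $\langle f_{vw},g_{v'w'}\rangle=\langle f_{vw},f_{v'w'}\rangle-\alpha_{v'w'}\langle f_{vw},f_{v'}\rangle-\alpha_{w'v'}\langle f_{vw},f_{w'}\rangle$, and all three terms vanish by (3).

**Example.** In $\mathcal F_2$ order the clauses as $abc,\ \overline a\overline b\overline c,\ a\overline b,\ b\overline c,\ c\overline a$, with weights $\frac18,\frac18,\frac14,\frac14,\frac14$. Then $f_a=(-1,1,-1,0,1)$, $f_b=(-1,1,1,-1,0)$, $f_{ab}=(1,1,-1,0,0)$. We get $\langle f_{ab},f_a\rangle=\frac14$, $\langle f_{ab},f_b\rangle=-\frac14$ and $\langle f_a,f_a\rangle=\langle f_b,f_b\rangle=\frac34$. So $\alpha_{ab}=\frac13$, $\alpha_{ba}=-\frac13$, and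
$$g_{ab}=f_{ab}-\tfrac13f_a+\tfrac13f_b=(1,1,-\tfrac13,-\tfrac13,-\tfrac13).$$
It spans $W$, since $\dim W=\delta-1=1$.

## 5. The graph $\Gamma$ of nonzero pair vectors, and two-sided variables

Let $\Gamma=\Gamma(G)$ be the graph on $\mathrm{var}(G)$ in which $vw$ is an edge if $g_{vw}\ne0$. By (6), the edges of a matching give orthogonal nonzero vectors in $W$, so every matching has at most $\delta(G)-1$ edges. This bounds the matched variables by $2(\delta-1)$. The task is to control the unmatched ones, and this has a genuine limit: in the glued set (2) the variable $v$ is isolated in $\Gamma$. For if $w$ lies in one half, $u(v)$ is a constant $\pm1$ on $G_w$, so $f_{vw}=\pm f_w$ and $g_{vw}=0$. We therefore need to know exactly what a missing edge means.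

**Lemma 3.** If $v\ne w$ and $g_{vw}=0$, then one of the following holds:

(a) $G_v\cap G_w=\emptyset$;

(b) $G_v\subsetneq G_w$ and $u(w)$ is constant on $G_v$;

(c) $G_w\subsetneq G_v$ and $u(v)$ is constant on $G_w$.

*Proof.* Assume $G_v\cap G_w\ne\emptyset$. We have $f_{vw}=\alpha f_v+\beta f_w$ with $\alpha=\alpha_{vw}$, $\beta=\alpha_{wv}$. If $G_v\not\subseteq G_w$, evaluating at some $C\in G_v\setminus G_w$ gives $0=\alpha u_C(v)$, so $\alpha=0$. If $G_w\not\subseteq G_v$, likewise $\beta=0$. If both happened, $f_{vw}=0$, but $f_{vw}$ is nonzero on $G_v\cap G_w$. So one of the sets contains the other.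

If $G_v\subsetneq G_w$, then $\beta=0$ and $f_{vw}=\alpha f_v$, so $u_C(w)=\alpha$ on $G_v$; this is (b). Symmetrically, $G_w\subsetneq G_v$ gives (c). Suppose $G_v=G_w$. On this set $u_C(v)u_C(w)=\alpha u_C(v)+\beta u_C(w)$; multiplying by $u_C(v)u_C(w)$ gives $1=\alpha u_C(w)+\beta u_C(v)$. Summing with weights $\lambda_C$ over $G_v=G_w$ yields
$$0<\sum_{C\in G_v}\lambda_C=\alpha\langle f_w,\mathbf1\rangle+\beta\langle f_v,\mathbf1\rangle=0,$$
a contradiction. $\square$

**Two-sided, split.** For variables $x\ne y$ of $G$, $x$ is *two-sided w.r.t.* $y$ if the variable $x$ occurs in some clause containing $y$, occurs in some clause containing $\overline y$, and $u(x)$ is not constant on $G_y$. The variable $y$ is *split* in $G$ if no variable is two-sided w.r.t. $y$. Equivalently, every variable occurring both with $y$ and with $\overline y$ occurs as one and the same literal in **all** clauses of $G_y$.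

*Examples.* In $\mathcal F_2$, $b$ is two-sided w.r.t. $a$: it occurs in $abc$ and in $\overline a\overline b\overline c$, with different signs. The cyclic renaming $a\to b\to c\to a$ maps $\mathcal F_2$ to itself, so no variable of $\mathcal F_2$ is split. In (2), $v$ is split, since no other variable occurs with both $v$ and $\overline v$. In $\{a,\overline ab,\overline a\overline b\}$, $b$ is split: $a$ occurs with both $b$ and $\overline b$, but always as $\overline a$.

If $x$ is two-sided w.r.t. $y$, then
$$xy\in E(\Gamma).\tag{7}$$
Apply Lemma 3 with $v=y$ and $w=x$. Alternatives (a) and (c) fail because $x$ occurs both with $y$ and with $\overline y$, and (b) fails because $u(x)$ is not constant on $G_y$.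

## 6. Independent stars and the bound $3(\delta-1)$ without split variables

A maximum matching leaves an independent set of variables. If several of them hang on the same matched variable $x$, we want each of them to give its own dimension. The following lemma does this; here two-sidedness, and not only adjacency, is used.

**Lemma 4.** Let $x$ be a variable and $Z\not\ni x$ a set of variables, pairwise non-adjacent in $\Gamma$, such that $x$ is two-sided w.r.t. every $y\in Z$. Then $(g_{xy})_{y\in Z}$ is linearly independent.

*Proof.* **Step 1: isolate one variable.** Suppose there is a nontrivial relation; discard the terms with coefficient zero, so that $\sum_{z\in Z}\mu_zg_{xz}=0$ with all $\mu_z\ne0$ and $Z\neq\emptyset$. Choose $y\in Z$ with $|G_y|$ minimal. For $z\in Z\setminus\{y\}$ we have $g_{yz}=0$, so Lemma 3 applies to $y,z$. The case $G_z\subsetneq G_y$ is excluded by minimality. So either $G_y\cap G_z=\emptyset$, and then $u(z)=0$ on $G_y$, or $G_y\subsetneq G_z$ and $u(z)$ is constant on $G_y$. In both cases $u(z)$ is constant on $G_y$.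

**Step 2: the sign of $y$ depends only on the sign of $x$.** Let $C\in G_y$ with $u_C(x)=\varepsilon\in\{\pm1\}$. Evaluating the relation at $C$ by (5) gives
$$\mu_y(\varepsilon-\alpha_{yx})\,u_C(y)+\sum_{z\ne y}\mu_z(\varepsilon-\alpha_{zx})\,u_C(z)=\varepsilon\sum_{z\in Z}\mu_z\alpha_{xz}.$$
Here the second sum and the right side depend only on $\varepsilon$, by Step 1. Moreover $|\alpha_{yx}|<1$: it is a weighted average with positive weights of the values $u_C(x)\in\{-1,0,1\}$ over $C\in G_y$, so if it were $\pm1$, then $u(x)$ would be constant on $G_y$, contrary to two-sidedness. So the coefficient $\mu_y(\varepsilon-\alpha_{yx})$ is nonzero, and $u_C(y)$ is determined by $\varepsilon$. Call this value $s(\varepsilon)\in\{\pm1\}$; if there is no such clause, put $s(\varepsilon)=1$.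

**Step 3: the two signs agree.** Let $w_\varepsilon=\sum\{\lambda_C:C\in G_y,\ u_C(x)=\varepsilon\}\ge0$. By (3),
$$0=\langle f_x,f_y\rangle=w_+s(+)-w_-s(-).$$
As $|s(\pm)|=1$, this gives $w_+=w_-$. Since $G_x\cap G_y\ne\emptyset$, $w_++w_->0$. So $w_+=w_->0$ and therefore $s(+)=s(-)$. Thus $y$ has the same sign in all clauses of $G_x\cap G_y$. But $x$ occurs both with $y$ and with $\overline y$, a contradiction. $\square$

**Lemma 5.** If $G$ has no split variable, then $n(G)\le3(\delta(G)-1)$.

*Proof.* **Step 1: a matching and its hangers-on.** Let $M$ be a maximum matching of $\Gamma$, and let $I$ be the set of unmatched vertices. By maximality, $I$ is independent. Each $y\in I$ is not split, so choose a variable $\varphi(y)$ that is two-sided w.r.t. $y$. By (7), $y\varphi(y)\in E(\Gamma)$, so $\varphi(y)\notin I$, that is, $\varphi(y)$ is matched. For $e\in M$ put $I_e=\{y\in I:\varphi(y)\in e\}$. These sets partition $I$.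

**Step 2: one center per edge.** Suppose $y\ne y'$ in $I_e$ had $\varphi(y)\ne\varphi(y')$. Then $e=\{\varphi(y),\varphi(y')\}$, and replacing $e$ in $M$ by the two edges $y\varphi(y)$ and $y'\varphi(y')$ would give a larger matching. So if $|I_e|\ge2$, all $y\in I_e$ have the same $\varphi(y)=:x_e$.

**Step 3: count dimensions.** For $e\in M$ take the single vector $g_e\neq0$ if $|I_e|\le1$, and the vectors $g_{x_ey}$ ($y\in I_e$) if $|I_e|\ge2$. The latter are independent by Lemma 4 with $Z=I_e$. The vectors taken for $e$ involve only pairs of variables inside $e\cup I_e$, and these sets are disjoint for different $e$. By (6), vectors for different $e$ are orthogonal, so all chosen vectors together are independent. By (4),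
$$\delta(G)-1\ \ge\ \sum_{e\in M}\max(1,|I_e|).$$
On the other hand $n(G)=\sum_{e\in M}(2+|I_e|)$, and $2+i\le3\max(1,i)$ for every integer $i\ge0$. $\square$

So the first guess is right for clause-sets without split variables, and this needed no nonsingularity. It remains to deal with split variables.

## 7. Cutting out a split variable

The first lemma holds for every variable; it says that the two halves of $G_y$ cover the same assignments.

**Lemma 6.** Let $y\in\mathrm{var}(G)$, and let $\tau$ be an assignment to $\mathrm{var}(G)\setminus\{y\}$. Then $\tau$ falsifies $C\setminus\{y\}$ for some $C\in G$ with $y\in C$ if and only if it falsifies $C'\setminus\{\overline y\}$ for some $C'\in G$ with $\overline y\in C'$. Neither happens if $\tau$ falsifies a clause of $G\setminus G_y$.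

*Proof.* If $\tau$ falsifies a clause of $G\setminus G_y$, this clause is the only one in $G$ falsified by either extension of $\tau$ to $y$, so $\tau$ falsifies no $C\setminus\{y,\overline y\}$ with $C\in G_y$. Otherwise the extension with $y$ false falsifies some clause of $G$, which must contain $y$, and the extension with $y$ true falsifies some clause containing $\overline y$. So both statements hold. $\square$

Let $y$ be split in $G$. Let $P$ be the set of literals on variables other than $y$ that are contained in all clauses of $G_y$. Put
$$A'=\{C\setminus(P\cup\{y\}):y\in C\in G\},\qquad B'=\{C\setminus(P\cup\{\overline y\}):\overline y\in C\in G\},\qquad G'=(G\setminus G_y)\cup\{P\}.$$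

*Example.* For $G=\{a,\overline ab,\overline a\overline b\}$ and $y=b$ we get $P=\{\overline a\}$, $A'=B'=\{\bot\}$ and $G'=\{a,\overline a\}$. For the set (2) and $y=v$ we get $P=\bot$, $G'=\{\bot\}$, and $A',B'$ are the two copies of $\mathcal F_2$.

**Lemma 7.** $A',B',G'\in\mathcal{UHIT}$. The maps $C\mapsto C\setminus(P\cup\{y\})$ and $C\mapsto C\setminus(P\cup\{\overline y\})$ in the definitions of $A'$ and $B'$ are injective, $P\notin G\setminus G_y$, and
$$c(G)=c(G')+c(A')+c(B')-1.\tag{8}$$
None of $G',A',B'$ contains the variable $y$.

*Proof.* **Step 1: $A'$ and $B'$ are hitting.** Two different clauses containing $y$ clash in a variable other than $y$, and not in $\mathrm{var}(P)$, as both contain $P$. So they still clash after $P\cup\{y\}$ is removed. Hence the first map is injective and $A'$ is hitting; likewise for $B'$. Both are nonempty because $y$ occurs in both signs.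

**Step 2: $A'$ and $B'$ are variable-disjoint.** This is where splitness is used. A variable in both would occur with $y$ and with $\overline y$. As $y$ is split, it would occur as one and the same literal in all clauses of $G_y$. That literal would be in $P$ and would have been removed. So $\mathrm{var}(A')\cap\mathrm{var}(B')=\emptyset$. Both are disjoint from $\mathrm{var}(P)\cup\{y\}$, since every clause of $G_y$ contains $P$, so has no other literal on $\mathrm{var}(P)$.

**Step 3: $A'$ and $B'$ are unsatisfiable.** By Step 2 we may choose independently an assignment $\sigma$ of $\mathrm{var}(A')$ and an assignment $\rho$ of $\mathrm{var}(B')$, and a $\tau$ extending both and falsifying $P$. Then $\tau$ falsifies some $C\setminus\{y\}$ with $y\in C\in G$ if and only if $\sigma$ falsifies a clause of $A'$, and similarly for $\rho$ and $B'$. By Lemma 6, $\sigma$ falsifies a clause of $A'$ if and only if $\rho$ falsifies a clause of $B'$. As $B'\neq\emptyset$, some $\rho$ falsifies a clause of $B'$; hence every $\sigma$ falsifies a clause of $A'$. Symmetrically for $B'$. So $A',B'\in\mathcal{UHIT}$.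

**Step 4: $G'$.** Suppose $C'\in G\setminus G_y$ does not clash with $P$; this includes the case $C'=P$. Then some $\tau$ on $\mathrm{var}(G)\setminus\{y\}$ falsifies both $C'$ and $P$. As $A'$ is unsatisfiable, $\tau$ falsifies some $C\setminus\{y\}$ with $y\in C\in G$, contradicting the last sentence of Lemma 6. So $G'$ is hitting and $P\notin G\setminus G_y$. The weight sums of $A'$ and $B'$ are $1$, so
$$\sum_{C\in G_y}2^{-|C|}=2^{-|P|-1}(1+1)=2^{-|P|}.$$
Replacing $G_y$ by $P$ thus keeps the weight sum $1$, and $G'\in\mathcal{UHIT}$.

**Step 5: counting.** By injectivity $|G_y|=c(A')+c(B')$, and $c(G')=c(G)-|G_y|+1$ because $P\notin G\setminus G_y$. This is (8). The last claim is clear from the definitions. $\square$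

One more fact about splitness is needed only in Section 10.

**Lemma 8.** If a literal on the variable $y$ occurs only once in $G$, then $y$ is split in $G$.

*Proof.* Flip $y$ if necessary, so that the literal $y$ occurs only in $C_0$. Let $C'\in G$ with $\overline y\in C'$. By Lemma 6, every assignment falsifying $C'\setminus\{\overline y\}$ falsifies $C_0\setminus\{y\}$. If some literal of $C_0\setminus\{y\}$ were not in $C'$, an assignment could falsify $C'\setminus\{\overline y\}$ and make that literal true. So $C_0\setminus\{y\}\subseteq C'$. Any variable occurring both with $y$ and with $\overline y$ occurs in $C_0$, so it occurs as the same literal in all clauses of $G_y$. $\square$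

## 8. Full decomposition with marks, origins and traces

Let $F\in\mathcal{UHIT}'$, $n=n(F)\ge1$, $k=\delta(F)$. We cut out split variables as long as there are any. The pieces may be singular, as the next example shows, so we cannot apply Theorem 1 to them; instead we do bookkeeping over the whole decomposition.

**Running example.** Replace in $\mathcal F_2$ the clause $a\overline b$ by $a\overline byc$, $a\overline by\overline c$ and the five clauses $a\overline b\overline y\cup K$, where $K$ runs through a copy of $\mathcal F_2$ on new variables $d,e,f$. The result $F$ is hitting: the remaining clauses of $\mathcal F_2$ clash with $a\overline b$, and the seven new clauses clash pairwise in $y$, in $c$, or inside the copy. The weight $\frac14$ of $a\overline b$ is replaced by $\frac14(\frac12+\frac12)$. Every literal occurs at least twice. There are $11$ clauses and $7$ variables, so $k=4$. The variable $y$ is split: of the other variables only $a$ and $b$ occur with both $y$ and $\overline y$, always as $a$ and $\overline b$. Here $P=\{a,\overline b\}$, $A'=\{c,\overline c\}$, $B'$ is the copy of $\mathcal F_2$, and $G'=\mathcal F_2$. The piece $A'$ is singular.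

**The decomposition.** A *node* is some $H\in\mathcal{UHIT}$ in which some clauses are *marked*, and each clause $K\in H$ carries a nonempty set $\mathrm{rep}(K)\subseteq F$ (its origins), with $|\mathrm{rep}(K)|=1$ if $K$ is unmarked.

* The root is $F$, with nothing marked and $\mathrm{rep}(C)=\{C\}$.
* A node without split variables is an *atom* and is not decomposed further.
* For any other node $G$ choose a split variable $y$ of $G$. This is an *event labelled $y$* at $G$, and the children are $G',A',B'$. Clauses of $G\setminus G_y$ keep mark and rep in $G'$. Clauses of $A'$ and $B'$ inherit mark and rep from the corresponding clauses of $G_y$, which is well defined by injectivity. The clause $P\in G'$ is marked, with $\mathrm{rep}(P)=\bigcup_{C\in G_y}\mathrm{rep}(C)$.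

The number of variables drops at each event, so the process stops. Let $t$ be the number of events. Each event has three children, so there are $2t+1$ atoms. Each event preserves the old marks and adds exactly one new marked clause $P$ (recall $P\notin G\setminus G_y$). Hence the total number of marked clauses in the atoms is exactly $t$.

For $v\in\mathrm{var}(F)$ let $m_v$ be the number of events labelled $v$ plus the number of atoms $H$ with $v\in\mathrm{var}(H)$. Let $q$ be the number of nontrivial atoms, and put
$$D=\sum_{\text{atoms }H}(\delta(H)-1),\qquad E=\sum_{v\in\mathrm{var}(F)}(m_v-1).$$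

*In the running example,* the atoms from the event $y$ are $G'$ and $B'$. The node $A'=\{c,\overline c\}$ has the split variable $c$; the event labelled $c$ has the children $\{\bot\}$ (marked), $\{\bot\}$, $\{\bot\}$ (unmarked). So $t=2$, $q=2$, $D=2$. The variable $c$ is counted twice, in the atom $G'$ and by its event, so $m_c=2$; all other $m_v$ are $1$, and $E=1$. Note $D+E=3=k-1$.

The next lemma lets us follow a literal occurrence of $F$ down the decomposition.

**Lemma 9 (traces).** Let $G_0$ be a node, $K_0\in G_0$, $x\in K_0$ a literal with variable $v$, and $C\in\mathrm{rep}(K_0)$. At or below $G_0$ there is a node $G$ and a clause $K\in G$ with $x\in K$ and $C\in\mathrm{rep}(K)$, such that $G$ is an atom or the event at $G$ is labelled $v$.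

*Proof.* Start with $K_0\in G_0$. Suppose we are at a node $G$ with a clause $K$ satisfying $x\in K$ and $C\in\mathrm{rep}(K)$, and that an event labelled $z\ne v$ occurs at $G$.

* If $K\notin G_z$, go to $G'$ with the clause $K$, which keeps its rep.
* If $K\in G_z$ and $x\in P$, go to $G'$ with the clause $P$. Then $x\in P$ and $C\in\mathrm{rep}(K)\subseteq\mathrm{rep}(P)$.
* Otherwise go to $A'$ or $B'$ with $K\setminus(P\cup\{z,\overline z\})$, which contains $x$ and inherits rep.

The two properties are preserved, and the process ends at an atom or at an event labelled $v$. $\square$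

Every $x\in C\in F$ can be traced from the root, so $m_v\ge1$ for all $v\in\mathrm{var}(F)$, and $E\ge0$.

**Lemma 10.** $k-1=D+E$, and $n=t+\sum_Hn(H)-E$, where the sum is over all atoms.

*Proof.* All labels and all variables of atoms are in $\mathrm{var}(F)$. So $\sum_vm_v=t+\sum_Hn(H)$, and $E=\sum_vm_v-n$ gives the second identity. By (8), $c(F)=\sum_Hc(H)-t$. As there are $2t+1$ atoms,
$$k-1=c(F)-1-n=\sum_H(c(H)-1)+(2t+1)-t-1-n=\sum_H(c(H)-1)+t-n .$$
Since $c(H)-1=(\delta(H)-1)+n(H)$, this equals $D+\sum_Hn(H)+t-n=D+\sum_vm_v-n=D+E$. $\square$

By Lemma 5, applied to each atom,
$$\sum_Hn(H)\le3D.\tag{9}$$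
A nontrivial atom has $n(H)\ge1$, so $\delta(H)\ge2$ by Lemma 5, while trivial atoms have $\delta=1$. Hence
$$q\le D.\tag{10}$$

## 9. Unmarked trivial atoms, and the proof of Theorem 1

By Lemma 10 and (9), only the number $t$ of events is still uncontrolled. Nonsingularity has not been used so far, and it must be used here: for the chain (1), $k=1$ forces $D=E=0$, so $\sum_Hn(H)=0$ and $t=n$ is arbitrary. If $t$ is large, then by (10) most of the $2t+1$ atoms are trivial. There are only $t$ marks, so many trivial atoms carry an unmarked clause. Such an atom shows a literal that occurs only once in some node. The literal occurs at least twice in $F$, so its other occurrences were traced elsewhere, and this makes $E$ large.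

Let $L$ be the number of trivial atoms whose clause is unmarked. There are $2t+1-q$ trivial atoms, and at most $t$ of them have a marked clause. So
$$L\ge t+1-q.\tag{11}$$

**Lemma 11.** $L\le4E$.

*Proof.* **Step 1: an unmarked trivial atom comes from a literal with one occurrence.** Let $\{\bot\}$ be a trivial atom with unmarked clause. It is not the root, as $n\ge1$. It is not a child of type $G'$, since its only clause would then be the marked clause $P$. So it is the child $A'$ or $B'$ of an event labelled some $y$ at a node $G$. Let $x\in\{y,\overline y\}$ be the corresponding literal. By injectivity, $G$ has exactly one clause $K_0$ containing $x$. It has the same mark and rep as the clause of the atom, so it is unmarked and $\mathrm{rep}(K_0)=\{C_0\}$ for some $C_0\in F$.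

**Step 2: $m_y\ge2$.** Suppose $m_y=1$. Then this event is the only one labelled $y$, and no atom contains $y$. Let $C\in F$ with $x\in C$. By Lemma 9, its trace from the root ends at this event, at a clause $K\in G$ with $x\in K$ and $C\in\mathrm{rep}(K)$. So $K=K_0$ and $C=C_0$. Thus $x$ occurs at most once in $F$, contradicting nonsingularity.

**Step 3: count.** Each event gives at most two such atoms, one for each of $A',B'$. There are at most $m_v$ events labelled $v$, so
$$L\le\sum_{v:\,m_v\ge2}2m_v\le\sum_{v:\,m_v\ge2}4(m_v-1)=4E,$$
because $m\le2(m-1)$ for $m\ge2$, and variables with $m_v=1$ contribute $0$ to $E$. $\square$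

**Proof of Theorem 1.** By (11), Lemma 11 and (10),
$$t\le L+q-1\le4E+q-1\le4E+D-1.\tag{12}$$
By Lemma 10, (12) and (9),
$$n=t+\sum_Hn(H)-E\le(4E+D-1)+3D-E=4D+3E-1\le4(D+E)-1=4k-5.\tag{13}$$
For $k=1$ no $F$ with $n(F)\ge1$ exists, so $\mathrm{nM}(1)=0$; for $k\ge2$ we get $\mathrm{nM}(k)\le4k-5$. In all cases $\mathrm{nM}(k)<\infty$, so the Finiteness Conjecture is true. $\blacksquare$

Together with Lemma 2 this also proves Theorem 2. In the running example, $L=2$, and (12) reads $2\le3\le5\le5$; (13) gives $7\le10\le11$.

## 10. Equality: only trees of copies of $\mathcal F_2$

Lemma 2 is one half of Theorem 3. For the other half, let $F\in\mathcal{UHIT}'$ with $\delta(F)=k\ge2$ and $n(F)=4k-5$, and take a decomposition of $F$ as in Section 8.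

**Step 1: read off equality in the count.** All inequalities in (12) and (13) are equalities. The last one in (13) gives $E=0$, so all $m_v=1$, and $L=0$ by Lemma 11. Hence $D=k-1$, and (12) gives $q=D$ and $t=q-1=k-2$. The sum $D=\sum_H(\delta(H)-1)$ equals $q$, and each of the $q$ nontrivial atoms contributes at least $1$; so every nontrivial atom has $\delta=2$. By Lemma 5 each has $n(H)\le3$, and $\sum_Hn(H)=3D=3q$, so each has $n(H)=3$.

There are $2t+1-q=t$ trivial atoms, and since $L=0$ all their clauses are marked. These are already all the $t$ marks, so nontrivial atoms have no marked clauses.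

**Step 2: nontrivial atoms are copies of $\mathcal F_2$.** Such an atom $H$ has no split variable. Every variable occurs in both signs, and by Lemma 8 no literal occurs only once. So $H\in\mathcal{UHIT}'$ with $n(H)=3$, $\delta(H)=2$, and Lemma 1 says that $H$ is a copy of $\mathcal F_2$.

**Step 3: put the atoms together again.** Let $\mathcal T$ be the class of marked clause-sets arising as follows. Take a full binary tree, with inner nodes labelled by distinct variables, and the two edges below a node labelled $v$ labelled $v$ and $\overline v$. Place at each leaf either the marked set $\{\bot\}$ or an unmarked copy of $\mathcal F_2$, with all copies variable-disjoint from each other and from the labels. Then add to each clause the literals on the path to its leaf. The marked clauses are exactly the path-clauses (sets of path literals) of the leaves carrying $\{\bot\}$. Different leaves have clashing path-clauses, so a marked clause determines its leaf.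

We show, from the atoms upward, that every node of the decomposition is in $\mathcal T$. For atoms, this is Steps 1 and 2, with a tree consisting of one leaf.

Consider an event labelled $y$ at $G$, with $G',A',B'\in\mathcal T$. The clause $P$ is marked in $G'$, so it is the path-clause of a leaf of the tree of $G'$ carrying $\{\bot\}$. By the definition of the children, $G$ arises from $G'$ by replacing $P$ with the clauses $P\cup\{y\}\cup K$ for $K\in A'$ and $P\cup\{\overline y\}\cup K$ for $K\in B'$. The marks are those of $G'\setminus\{P\}$, $A'$ and $B'$. On the level of trees, the leaf of $P$ is replaced by an inner node labelled $y$, with the trees of $A'$ and $B'$ below it.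

It remains to see that labels and copies stay distinct and disjoint. All labels and all variables of copies in the tree of a node are variables of that node, because below each edge there is a leaf with at least one clause. By Lemma 9, started at a node, every variable of this node is the label of an event or lies in an atom in the part of the decomposition at or below this node. The parts belonging to $G'$, $A'$ and $B'$ are disjoint, so a variable $v$ shared by two of them would have $m_v\ge2$, whereas all $m_v=1$. The variable $y$ occurs in none of them by Lemma 7. Hence $G\in\mathcal T$.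

**Step 4: the root.** Thus $F\in\mathcal T$. As $F$ has no marked clauses, all leaves carry copies of $\mathcal F_2$. If there are $\ell$ leaves, there are $\ell-1$ inner nodes, and $4k-5=n(F)=3\ell+(\ell-1)=4\ell-1$ gives $\ell=k-1$. So $F$ is one of the clause-sets described in Theorem 3. $\blacksquare$
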